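# Integrable functions along $f(nx)$: a random chain of divisors and the rate $N\log N$

## Random integers built from small primes

Throughout, $p$ and $P$ denote primes, $\log$ is the natural logarithm, and $B_t=\{n\in\mathbb N: 2^t\le n<2^{t+1}\}$ is the $t$-th dyadic block. For $n\in B_t$ write $\tau(n)=t$.

We group dyadic blocks into superblocks. Put $y_i=2^{2^i}$ for $i\ge 0$, and for $i\ge1$
$$I_i=\{2^{i-1},\dots,2^i-1\},\qquad J_i=\bigcup_{t\in I_i}B_t=[y_{i-1},y_i)\cap\mathbb N .$$
So $J_1=\{2,3\}$, $J_2=\{4,\dots,15\}$, $J_3=\{16,\dots,255\}$. For a positive integer $n$ let $s_i(n)$ be the largest divisor of $n$ all of whose prime factors are $<y_i$. For instance $170=2\cdot5\cdot17\in J_3$ has $s_2(170)=10\in J_2$ and $s_1(170)=2\in J_1$, while $210=2\cdot3\cdot5\cdot7\in J_3$ has $s_2(210)=210\notin J_2$ and $s_1(210)=6\notin J_1$.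

Fix $r\ge1$. Let $(k_p)_{p<y_r}$ be independent random variables with $\mathbb P(k_p=a)=(1-\frac1p)p^{-a}$ for $a\ge0$, and put
$$X_i=\prod_{p<y_i}p^{k_p}\qquad(1\le i\le r).$$
All the $X_i$ use the same exponents, so $X_1\mid X_2\mid\dots\mid X_r$, and more precisely
$$s_i(X_j)=X_i\qquad(i\le j).\tag{1}$$

How likely is $X_i=n$? If $n\in J_i$, every prime factor of $n$ is at most $n<y_i$, so $n=\prod_{p<y_i}p^{a_p}$ and $\mathbb P(X_i=n)=\frac1n\prod_{p<y_i}(1-\frac1p)$. For example $\mathbb P(X_1=2)=\frac12\cdot\frac12\cdot\frac23=\frac16$ and $\mathbb P(X_1=3)=\frac19$. Mertens' theorem gives constants $c_0,c_1,c_2>0$ with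
$$\frac{c_0}{\log y}\le\prod_{p<y}\Bigl(1-\frac1p\Bigr)\le\frac{c_1}{\log y},\qquad \prod_{p\le y}\Bigl(1-\frac1p\Bigr)^{-1}\le c_2\log y\qquad(y\ge2).\tag{2}$$
For $n\in J_i$ we have $\log n\ge\log y_{i-1}=\frac12\log y_i$. Hence
$$\mathbb P(X_i=n)\ge\frac{c_0}{n\log y_i}\ge\frac{c_0}{2n\log n}\qquad(n\in J_i).\tag{3}$$
So one probability space carries, for every superblock at once, the weight $\frac1{n\log n}$ up to a constant. The sum of $\frac1{n\log n}$ over one superblock is of bounded size, and over all superblocks it diverges. The chain property (1) lets us bound it on sets that avoid long-range relations.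

**Lemma 1 (packing).** Let $k\ge1$ and let $\mathcal S\subset\{2,\dots,y_r-1\}$ be such that there are no $n\in\mathcal S\cap J_j$ and $d\in\mathcal S\cap J_i$ with $i\le j-k$ and $d=s_i(n)$. Then
$$\sum_{n\in\mathcal S}\frac1{n\log n}\le\frac{2k}{c_0}.$$

**Proof.** Let $G_i$ be the event $X_i\in\mathcal S\cap J_i$. By (3), the sum is at most $\frac2{c_0}\sum_{i=1}^r\mathbb P(G_i)$. Suppose $G_i$ and $G_j$ both occur with $i\le j-k$. Then $n=X_j\in\mathcal S\cap J_j$ and $d=X_i\in\mathcal S\cap J_i$ satisfy $d=s_i(n)$ by (1), which is forbidden. So the indices $i$ for which $G_i$ occurs pairwise differ by less than $k$, and there are at most $k$ of them. Therefore $\sum_i\mathbb P(G_i)\le k$. $\square$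

The bound does not depend on $r$. This lemma is what we use to decide how fast the averages of $f(nx)$ can diverge when $f$ is merely integrable.

## Dilations of the circle and ultimately bad sequences

Let $T$ be a measure-preserving transformation of a probability space and $(a_n)_{n\ge1}$ a sequence of nonnegative integers (times). Put
$$A_tf(x)=2^{-t}\sum_{n\in B_t}f(T^{a_n}x)\qquad(t\ge0),$$
and for a sequence of operators $(M_n)$ put $A_tf=2^{-t}\sum_{n\in B_t}M_nf$. A weight sequence is a sequence $w=(w_t)$ of positive reals. The growth of the sums $\sum_{n\le N}f(T^{a_n}x)$ is measured by $\sup_tw_tA_tf$. Recall that $T$ is aperiodic if almost no point is periodic; an irrational rotation is an example.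

**Definition.** A weight $w$ is *bad for $L^1$* if there exist an aperiodic measure-preserving system $T$, times $(a_n)$ and $f\in L^1$ with $\sup_tw_tA_tf=\infty$ a.e. A sequence of times, or of operators $(M_n)$, is *ultimately bad in $L^1$* if for every $w$ that is bad for $L^1$ there is $f\in L^1$ with $\sup_tw_tA_tf=\infty$ a.e.

So an ultimately bad sequence diverges as badly as any sequence of times can. The following facts are quoted as known.

- (a) Let $L(N)=N\log N\log\log N\cdots$, the product being over those iterated logarithms that exceed $1$. For every $T$, $(a_n)$ and $f\in L^1$, $\frac1{L(N)}\sum_{n\le N}f(T^{a_n}x)\to0$ a.e. For every aperiodic $T$ and every $(c_N)$ with $c_N/L(N)\to0$ there are $f\in L^1$ and $(a_n)$ with $\limsup_N\frac1{c_N}\sum_{n\le N}f(T^{a_n}x)=\infty$ a.e., and one may take $a_n=2^n$.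
- (b) The sequence $a_n=\lfloor\log n\rfloor$ is ultimately bad in $L^p$ for all $1<p<\infty$ but not in $L^1$: for $w_t=1/t$, $\sup_tw_tA_tf$ is bounded by the ordinary ergodic maximal function (up to a constant factor), although $w$ is bad for $L^1$.
- (c) Khintchine's averages: if $s(n)/\log n\to0$, there is $f\in L^1([0,1))$ for which $\frac1{n\,s(n)}\sum_{k\le n}f(kx\bmod1)$ diverges a.e.

From now on we work on $[0,1)$ with Lebesgue measure $|\cdot|$, with $S_nx=nx\bmod1$, $M_nf=f\circ S_n$ and $A_tf=2^{-t}\sum_{n\in B_t}f\circ S_n$. The question, from Anthony Quas and Mate Wierdl, "Rates of Divergence of non-Conventional Ergodic Averages", arXiv:math/0409001 (2004), is whether $(M_n)$ is ultimately bad in $L^1$. It is not. We use two facts about the $S_n$: each preserves Lebesgue measure, and $S_{mn}=S_mS_n$. The value of a weight at $t=0$ is irrelevant, since $A_0f=f$; for the weight $1/t$ we put $w_0=1$.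

**Theorem 1.** There is an absolute constant $C$ such that for all $0\le f\in L^1([0,1))$ and $\lambda>0$
$$\sum_{t\ge1}\bigl|\{x:A_tf(x)>\lambda t\}\bigr|\le\frac C\lambda\|f\|_1.\tag{4}$$
Hence for every $f\in L^1$: $\frac1tA_t|f|\to0$ a.e., $\sup_t\frac1tA_tf<\infty$ a.e., and $\frac1{N\log N}\sum_{n\le N}f(nx)\to0$ a.e. (The proof uses only that the $S_n$ preserve a measure and $S_{mn}=S_mS_n$, so it holds for every measure-preserving action of the multiplicative semigroup $\mathbb N$.)

**Corollary.** $(M_n)$ is not ultimately bad in $L^1$.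

**Theorem 2.**
(i) If $\sup_{\delta>0}\delta\cdot\#\{t:w_t\ge\delta\}=\infty$, there is $f\in L^1([0,1))$ with $\sup_tw_tA_tf=\infty$ a.e.
(ii) If $w$ is nonincreasing, then there is $f\in L^1([0,1))$ with $\sup_tw_tA_tf=\infty$ a.e. if and only if $\sup_tt\,w_t=\infty$. If $\sup_ttw_t<\infty$, then $w_tA_tf\to0$ a.e. for all $f\in L^1$.

**Theorem 3.** There are $w$ with $\sup_\delta\delta\,\#\{t:w_t\ge\delta\}<\infty$ and $f\in L^1([0,1))$ with $\sup_tw_tA_tf=\infty$ a.e. By Theorem 2(ii), the nonincreasing rearrangement of this $w$ admits no such $f$.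

Theorem 3 says that monotonicity cannot be dropped in Theorem 2(ii), even in rearranged form.

## Why the weight $1/t$ decides the matter

**Step 1: the Corollary from Theorem 1.** We need a bad weight for which the operators $M_n$ do not diverge. The weight $w_t=1/t$ is bad for $L^1$, as stated in (b). It also follows from (a). Take $c_N=N\log N$, so that $c_N/L(N)\to0$, and get an aperiodic $T$ and $f\in L^1$ with $\limsup_N\frac1{N\log N}\sum_{n\le N}f(T^{2^n}x)=\infty$ a.e. For the times $2^n$, suppose $\sup_{s\ge1}\frac1sA_s|f|(x)=c<\infty$ at a point $x$ where $A_0|f|(x)<\infty$. For $2^t\le N<2^{t+1}$ with $t\ge1$,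
$$\sum_{n\le N}|f(T^{2^n}x)|\le\sum_{s\le t}2^sA_s|f|(x)\le A_0|f|(x)+c\sum_{s=1}^ts2^s\le A_0|f|(x)+c\,t\,2^{t+1}=O_x(N\log N),$$
which contradicts the $\limsup$ for a.e. $x$. So $\sup_t\frac1tA_t|f|=\infty$ a.e., and $1/t$ is bad. By Theorem 1, for $M_nf=f\circ S_n$ we have $\sup_t\frac1tA_tf<\infty$ a.e. for every $f\in L^1$. So the bad weight $1/t$ has no $f$ of the kind that the definition of "ultimately bad" requires. $\square$

**Step 2: cases that need no arithmetic.** These show how much has to be gained.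

If $\sum_tw_t<\infty$, then $\int\sum_tw_tA_t|f|=\|f\|_1\sum_tw_t<\infty$, so $w_tA_tf\to0$ a.e. The weight $1/t$ narrowly misses this.

If $f\in L^p$ with $p>1$, then $\|A_tf\|_p\le\|f\|_p$, so $|\{|A_tf|>\lambda t\}|\le(\lambda t)^{-p}\|f\|_p^p$. This is summable in $t$, and $\frac1tA_tf\to0$ a.e. by Borel–Cantelli.

For the times $\lfloor\log n\rfloor$ and $f\ge0$, the numbers $\log n$ with $n\in B_t$ lie in an interval of length $\log2<1$. So $A_tf$ involves at most two of the values $f(T^jx)$ with $0\le j\le t+1$, whence $\frac1tA_tf\le\frac{t+2}t\cdot\frac1{t+2}\sum_{j\le t+1}f(T^jx)$. For $t\ge1$ this is at most three times the ergodic maximal function, which is the reason behind (b).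

In $L^1$, for our $A_t$, Markov's inequality gives $|\{A_tf>\lambda t\}|\le\|f\|_1/(\lambda t)$. For the spike $f=N\mathbf 1_{[0,1/N)}$ and $0<\lambda\le N$, only $t<N/\lambda$ matter since $A_tf\le N$, and the sum in (4) is bounded by $\frac1\lambda(1+\log(N/\lambda))$. Theorem 1 removes this logarithm. Since $\sum_{t\in I_i}\frac1t\le1$, Markov's inequality charges at most $\|f\|_1/\lambda$ to each superblock. The task is therefore to show that, at a fixed place, only boundedly many superblocks are charged. Step 1 shows that this must use the multiplicative structure, since the conclusion is false for the times $2^n$.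

## Unfolding along multiples, and where the pointwise bound fails

Let $f\ge0$ be integrable and finite everywhere, and put
$$F_t=\{z:\ t<A_tf(z)\le2t\}\qquad(t\ge1).$$
The aim is $\sum_t|F_t|\le C'\|f\|_1$ with $C'$ absolute; scaling $f$ then gives (4). The natural first approach is to bring all integrals to a common base point, as follows.

Fix $r$ and let $M=\operatorname{lcm}(1,2,\dots,y_r)$. The blocks $B_t$ with $1\le t<2^r$ make up $\{2,\dots,y_r-1\}$. For $n\in B_t$ with $t\ge1$ we have $n\log n\le2^{t+1}(t+1)\log2\le(4\log2)\,t2^t$, so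
$$\frac1{t2^t}\le\frac{4\log2}{n\log n}.\tag{5}$$
Let $Q_n\subset F_{\tau(n)}$ be measurable sets. Substituting $z=S_{M/n}u$, which preserves measure, and using $S_nS_{M/n}=S_M$, we get
$$\sum_{1\le t<2^r}\frac1{t2^t}\sum_{n\in B_t}\int f(S_nz)\mathbf 1_{Q_n}(z)\,dz\le4\log2\int f(S_Mu)\sum_{\substack{2\le n<y_r\\ S_{M/n}u\in Q_n}}\frac1{n\log n}\,du.\tag{6}$$

With $Q_n=F_{\tau(n)}$ the left side is at least $\sum_{t<2^r}|F_t|$, because $\sum_{n\in B_t}f(S_nz)>t2^t$ on $F_t$. Since $\int f(S_Mu)\,du=\|f\|_1$, we would be done if the inner sum over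
$$\mathcal N_u=\{2\le n<y_r:\ S_{M/n}u\in F_{\tau(n)}\}$$
were bounded uniformly in $u$ and $r$. It need not be.

**Example.** Put $\kappa=\frac3{2\log2}$, and for a positive rational $a/b$ in lowest terms let $\varphi(a/b)=\kappa\log b$ if $b\ge2$ and $\varphi(a/1)=1$. Let $n'\in B_t$. For $n\in B_t$ the reduced denominator of $n/n'$ is $n'/\gcd(n,n')$, and it equals $1$ only for $n=n'$. So
$$2^{-t}\sum_{n\in B_t}\varphi(n/n')=\kappa\log n'-\kappa\gamma+2^{-t},\qquad\gamma=2^{-t}\sum_{n\in B_t}\log\gcd(n,n').$$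
Since $\log\gcd(n,n')$ is the sum of $\log p$ over prime powers $p^a$ ($a\ge1$) dividing both numbers, and at most $2^t/p^a+1$ elements of $B_t$ are divisible by $p^a$,
$$\gamma\le\sum_{p^a\mid n'}\log p\,\bigl(p^{-a}+2^{-t}\bigr)\le\sum_{p\mid n'}\frac{\log p}{p-1}+2^{-t}\log n'\le\omega(n')+2^{-t}\log n',$$
where $\omega(n')$ is the number of distinct primes dividing $n'$. As $\omega(n')!\le n'<2^{t+1}$, we have $\omega(n')=o(t)$, hence $\gamma=o(t)$ uniformly in $n'\in B_t$. Since $\frac32t\le\kappa\log n'<\frac32(t+1)$, the average lies in $(t,2t]$ for all $n'\in B_t$ once $t\ge t_0$, with $t_0$ absolute.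

Now transplant this to the circle. Let $2^r>t_0$, let $u_0$ be irrational, and consider the finitely many fractions $q=n/n'$ with $n,n'\in B_t$, $1\le t<2^r$. The numbers $Mq$ are integers, and the points $S_{Mq}u_0$ are distinct for distinct $q$. So for a short enough interval $U$ around $u_0$ the arcs $S_{Mq}U$ are disjoint. Let $f=\varphi(q)$ on $S_{Mq}U$ and $f=0$ elsewhere. For $u\in U$ and $n'\in B_t$ we get $A_tf(S_{M/n'}u)=2^{-t}\sum_{n\in B_t}\varphi(n/n')$. Hence $\mathcal N_u$ contains every $n$ with $2^{t_0}\le n<y_r$, and $f(S_Mu)=\varphi(1)=1$. The inner sum is at least $\sum_{2^{t_0}\le n<y_r}\frac1{n\log n}$, which tends to infinity with $r$.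

So the pointwise bound fails exactly because $\mathcal N_u$ may contain an integer $n$ together with its smooth part $d=s_i(n)\in J_i$ for superblocks $i$ far below that of $n$. Lemma 1 would apply if such $n$ were deleted. Two things make deletion possible. First, whether $d\in\mathcal N_u$ can be read off from $z=S_{M/n}u$ and $n$ alone, since $S_{n/d}z=S_{M/d}u$. Second, deletion costs little. The deleted $n=dm$ have $m$ free of primes below $y_i$, and such $m$ are rare. For each such $m$, the upper bound $A_sf\le2s$ built into $F_s$ controls the sum over $d\in B_s$.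

## Primary pairs and the proof of Theorem 1

**Step 1: a sieve bound.** This makes "rare" precise. Call $m$ *$y$-rough* if it has no prime factor $<y$, and let $\Phi(x,y)$ be the number of $y$-rough $m\le x$. For example the $5$-rough integers up to $30$ are $1,5,7,11,13,17,19,23,25,29$, so $\Phi(30,5)=10$. The claim is that there is an absolute $C_1$ with
$$\Phi(x,y)\le C_1\frac x{\log y}\qquad(x\ge y\ge2).\tag{7}$$
By Chebyshev, $\psi(x)=\sum_{p^a\le x}\log p\le c_3x$. Sum $\log m=\sum_{p^a\mid m}\log p$ over rough $m\le x$ and write $m=p^am'$. Here $m'$ is again rough, and $p^a\le x/m'$. With $m,m'$ running over $y$-rough integers,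
$$\sum_{m\le x}\log m\le\sum_{m'\le x}\psi(x/m')\le c_3x\sum_{m'\le x}\frac1{m'}\le c_3x\prod_{y\le p\le x}\Bigl(1-\frac1p\Bigr)^{-1}.$$
The product equals $\prod_{p\le x}(1-\frac1p)^{-1}\prod_{p<y}(1-\frac1p)\le c_2\log x\cdot\frac{c_1}{\log y}$ by (2). So the left side is at most $c_4x\frac{\log x}{\log y}$. Each rough $m\in(\sqrt x,x]$ contributes at least $\frac12\log x$, so there are at most $2c_4x/\log y$ of these. There are at most $\sqrt x$ integers $m\le\sqrt x$, and $\sqrt x\le x/\log x\le x/\log y$. Here $\log x\le\sqrt x$, because $\log x/\sqrt x$ has maximum $2/e<1$. Thus (7) holds with $C_1=2c_4+1$.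

**Step 2: the selection.** We define which pairs survive deletion. Fix an integer $k\ge2$ with $16C_12^{-k}\le\log2$.

**Definition.** For $n\in J_j$, the pair $(z,n)$ is *primary* if $z\in F_{\tau(n)}$ and there is no $i$ with $1\le i\le j-k$ such that $d:=s_i(n)\in J_i$ and $S_{n/d}z\in F_{\tau(d)}$.

For $n\in J_j$ with $j\le k$ there is no such $i$, so $(z,n)$ is primary as soon as $z\in F_{\tau(n)}$. For each $n$ the set of $z$ with $(z,n)$ primary is measurable.

**Step 3: primary pairs carry half of the sum.** The claim is that for $t\ge1$ and $z\in F_t$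
$$\sum_{n\in B_t,\ (z,n)\text{ primary}}f(S_nz)\ge\tfrac12\,t2^t.\tag{8}$$
Let $t\in I_j$. The full sum over $B_t$ is $2^tA_tf(z)>t2^t$, so it suffices to show that the non-primary $n$ contribute at most $\frac12t2^t$.

Suppose $n\in B_t$ is non-primary because of $i\le j-k$. Write $n=dm$ with $d=s_i(n)\in B_s$, $s\in I_i$. Then $m$ is $y_i$-rough, $m<2^{t+1}/2^s=2^{t+1-s}$, and $S_mz\in F_s$. For fixed $s$ and $m$, the sum over all possible $d$ is at most
$$\sum_{d\in B_s}f(S_dS_mz)=2^sA_sf(S_mz)\le2^{s+1}s.$$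
To count the $m$ by (7) we need $2^{t+1-s}\ge y_i$. This holds because $t\ge2^{j-1}\ge2^{i+k-1}\ge2^{i+1}$ and $s<2^i$ give $t+1-s\ge2^i$. So there are at most $C_12^{t+1-s}/(2^i\log2)$ values of $m$, and each $s\in I_i$ contributes at most
$$\frac{C_12^{t+1-s}}{2^i\log2}\cdot2^{s+1}s=\frac{4C_1}{\log2}\cdot\frac s{2^i}\,2^t\le\frac{4C_1}{\log2}2^t.$$
The $2^{i-1}$ values $s\in I_i$ contribute at most $\frac{2C_1}{\log2}2^i2^t$. Summing over $1\le i\le j-k$ and using $2^j\le2t$, the total is at most
$$\frac{4C_1}{\log2}2^{j-k}2^t\le\frac{8C_1}{\log2}2^{-k}\,t2^t\le\tfrac12\,t2^t$$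
by the choice of $k$. This proves (8).

**Step 4: summing the measures.** We show $\sum_{t\ge1}|F_t|\le C'\|f\|_1$ with $C'=16k\log2/c_0$. Fix $r$ and $M$ as before and let $Q_n=\{z:(z,n)\text{ primary}\}\subset F_{\tau(n)}$. By (8) and then (6),
$$\sum_{1\le t<2^r}|F_t|\le\sum_{1\le t<2^r}\frac2{t2^t}\sum_{n\in B_t}\int f(S_nz)\mathbf 1_{Q_n}(z)\,dz\le8\log2\int f(S_Mu)\sum_{n\in\mathcal S_u}\frac1{n\log n}\,du,$$
where $\mathcal S_u=\{2\le n<y_r:\ (S_{M/n}u,n)\text{ is primary}\}$.

We check the hypothesis of Lemma 1 for $\mathcal S_u$. Suppose $n\in\mathcal S_u\cap J_j$, $d\in\mathcal S_u\cap J_i$, $i\le j-k$ and $d=s_i(n)$. Put $z=S_{M/n}u$. Since $d\in\mathcal S_u$, we have $S_{M/d}u\in F_{\tau(d)}$. But $S_{n/d}z=S_{n/d}S_{M/n}u=S_{M/d}u$, so $S_{n/d}z\in F_{\tau(d)}$ and $(z,n)$ is not primary, contradicting $n\in\mathcal S_u$. Hence the inner sum is at most $2k/c_0$ for every $u$. As $\int f(S_Mu)\,du=\|f\|_1$, we get $\sum_{1\le t<2^r}|F_t|\le C'\|f\|_1$. Let $r\to\infty$.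

**Step 5: from windows to tails, and the limits.** Let $0\le f\in L^1$; we may change $f$ on a null set so that it is finite everywhere. Step 4 applied to $f/(2^l\lambda)$ gives
$$\sum_{t\ge1}\bigl|\{2^l\lambda t<A_tf\le2^{l+1}\lambda t\}\bigr|\le\frac{C'}{2^l\lambda}\|f\|_1\qquad(l\ge0).$$
The sets on the left, over $l\ge0$, cover $\{A_tf>\lambda t\}$. Summing over $l$ gives (4) with $C=2C'$.

Now let $f\in L^1$ be arbitrary. By (4) for $|f|$ and Borel–Cantelli, for each $\lambda=1/m$, $m\in\mathbb N$, a.e. $x$ satisfies $A_t|f|(x)\le\lambda t$ for all large $t$. So $\frac1tA_t|f|\to0$ a.e., and since each $A_t|f|$ is finite a.e., $\sup_t\frac1tA_tf<\infty$ a.e. Finally, for $2^t\le N<2^{t+1}$,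
$$\sum_{n\le N}|f(nx)|\le\sum_{s\le t}2^sA_s|f|(x)=o_x(t2^t)=o_x(N\log N),$$
since $A_s|f|(x)=o_x(s)$. This proves Theorem 1, and with it the Corollary. $\blacksquare$

By (c), the normalization $N\log N$ cannot be replaced by $N\,s(N)$ with $s(N)/\log N\to0$. For comparison, the maximal rate over all time sequences is $L(N)$, by (a). Theorem 2 determines which monotone weights admit divergence.

## Spreading a large set over the circle by dilations

The divergence results reduce to finding one function $g$ of small norm whose weighted maximal function is large on a comparatively big set.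

**Lemma 2 (amplification).** Suppose that for every $R$ there is $0\le g\in L^1$ with $\|g\|_1>0$ and $|\{\sup_tw_tA_tg\ge1\}|\ge R\|g\|_1$. Then there is $f\in L^1$ with $\sup_tw_tA_tf=\infty$ a.e.

**Proof.** For measurable $G,D\subset[0,1)$ we use Fejér's lemma: $|G\cap S_m^{-1}D|\to|G||D|$ as $m\to\infty$. Indeed, for an integer $l\ne0$ and $m>|l|$, the integral $\int_0^1e^{2\pi ilx}\mathbf 1_D(S_mx)\,dx$ vanishes, because the change of variable $x\mapsto x+\frac1m$ multiplies it by $e^{2\pi il/m}\ne1$. So for a trigonometric polynomial $q$, $\int q\,\mathbf 1_D\circ S_m=|D|\int q$ for large $m$. Approximate $\mathbf 1_G$ by such $q$ in $L^1$.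

For $k\ge1$ let $g_k$ be the function given for $R=4^k$, and let $H_k=\{\sup_tw_tA_tg_k\ge1\}$. Then $|H_k|\ge4^k\|g_k\|_1>0$. Put $n_k=\lceil1/|H_k|\rceil\le2/|H_k|$. We choose integers $m_{k,j}$, $1\le j\le n_k$, successively in the lexicographic order of the pairs $(k,j)$, and write $D_{k,j}=S_{m_{k,j}}^{-1}H_k$. At stage $(k,j)$, for each pair $\sigma\le(k,j)$ let $G_\sigma=\bigcap_{\sigma\le\rho<(k,j)}D_\rho^c$, where the empty intersection is $[0,1)$. We require
$$|G_\sigma\cap D_{k,j}^c|\le|G_\sigma|\bigl(1-\tfrac12|H_k|\bigr)\qquad\text{for all }\sigma\le(k,j).$$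
These are finitely many conditions. Each is trivial if $|G_\sigma|=0$. Otherwise it holds for all large $m_{k,j}$, because the left side tends to $|G_\sigma|(1-|H_k|)$.

Since $\sum_{k,j}|H_k|=\sum_kn_k|H_k|\ge\sum_k1=\infty$, the products of the factors $1-\frac12|H_k|$ over all pairs from $\sigma$ on vanish. So $|\bigcap_{\rho\ge\sigma}D_\rho^c|=0$ for every $\sigma$. Hence a.e. $x$ lies in infinitely many $D_{k,j}$. As each $k$ has finitely many $j$, a.e. $x$ lies in $\bigcup_jD_{k,j}$ for infinitely many $k$. Let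
$$f=\sum_kk\sum_{j\le n_k}g_k\circ S_{m_{k,j}},\qquad\|f\|_1\le\sum_kk\cdot\frac2{|H_k|}\cdot4^{-k}|H_k|<\infty.$$
The $S_n$ commute, so $A_t(g\circ S_m)=(A_tg)\circ S_m$. On $D_{k,j}$ we therefore have $\sup_tw_tA_tf\ge k\,\bigl(\sup_tw_tA_tg_k\bigr)\circ S_{m_{k,j}}\ge k$. So the supremum is infinite a.e. $\square$

## Multiplicative boxes and quadratic characters

To feed Lemma 2 we want a small set $E$ and large disjoint sets $H_t$ on which $A_t\mathbf 1_E$ is not small. The model is the following. Identify a point with an integer $g$, let $S_n$ act as $g\mapsto ng$, and let $E$ consist of those $g$ in a large multiplicative box with $\log_2g\in[X,X+2)$. If $\log_2g\in[X-t,X-t+1)$ and $n\in B_t$, then $\log_2(ng)\in[X,X+2)$. So every $n\in B_t$ sends such a $g$ to $E$, provided $ng$ stays in the box. For different $t$ these sets of $g$ are disjoint and, on average over $X$, about half as large as $E$. With $N$ values of $t$ we gain a factor of order $N$. This gives Theorem 2(i).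

For Theorem 3 it is not enough. If all the $t$ used have $w_t\ge\delta$, this model gains only a factor of order $\delta\,\#\{t:w_t\ge\delta\}$, which is bounded there. We must use many thresholds at once. When $w_t=2^i\delta$, it suffices that a proportion of order $2^{-i}$ of the $n\in B_t$ lead to $E$. In exchange $H_t$ should be $2^i$ times larger relative to $E$. Quadratic residue conditions arrange this exchange.

**Definition.** Let $I\ge0$. A *separated family* consists of finite nonempty sets $\mathcal T_0,\dots,\mathcal T_I$ of nonnegative integers and primes $P_1,\dots,P_I$ such that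

- (S1) $\max\mathcal T_{i-1}<\min\mathcal T_i$ for $1\le i\le I$;
- (S2) $P_j\equiv1$ modulo $8$ and modulo every odd prime $p<2^{\max\mathcal T_{j-1}+1}$, for $1\le j\le I$;
- (S3) $2^t\ge P_1\cdots P_i$ for $t\in\mathcal T_i$, $1\le i\le I$.

For $I=0$ there is no condition: any finite nonempty $\mathcal T_0$ is allowed. Given sizes $N_0,\dots,N_I$, families with $|\mathcal T_i|=N_i$ beyond any prescribed bound exist. Choose $\mathcal T_0,P_1,\mathcal T_1,P_2,\dots$ successively, each prime by Dirichlet's theorem and each set far enough out. For example, with $I=1$ and $\mathcal T_0=\{1\}$, condition (S2) asks for $P_1\equiv1\pmod{24}$. One may take $P_1=73$ and then $\mathcal T_1=\{7\}$, since $2^7=128\ge73$.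

**Proposition 3.** For a separated family there are a measurable $E\subset[0,1)$ with $|E|>0$ and pairwise disjoint measurable sets $H_t$, $t\in\bigcup_i\mathcal T_i$, with
$$A_t\mathbf 1_E\ge2^{-i-2}\ \text{ on }H_t\quad(t\in\mathcal T_i),\qquad\sum_t|H_t|\ge\frac14\Bigl(\sum_{i=0}^I2^i|\mathcal T_i|\Bigr)|E|.$$

**Proof.** Let $\sigma_j(n)=\bigl(\frac n{P_j}\bigr)$ be the Legendre symbol: it is $0$ if $P_j\mid n$, and otherwise $\pm1$ according to whether $n$ is a square modulo $P_j$. It is multiplicative in $n$. Let $\sigma=(\sigma_1,\dots,\sigma_I)$ and $t^*=\max\mathcal T_I$.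

**Step 1: late characters are trivial on early blocks.** We claim
$$\sigma_j(n)=1\qquad(t\in\mathcal T_i,\ n\in B_t,\ j>i).\tag{9}$$
Let $p<2^{\max\mathcal T_{j-1}+1}$ be prime. If $p=2$, then $\sigma_j(2)=1$ because $P_j\equiv1\pmod8$. If $p$ is odd, then $p\ne P_j$ since $P_j\equiv1\pmod p$, and quadratic reciprocity with $P_j\equiv1\pmod4$ gives $\sigma_j(p)=\bigl(\frac{P_j}p\bigr)=\bigl(\frac1p\bigr)=1$. If $n\in B_t$, $t\in\mathcal T_i$, $i\le j-1$, all prime factors of $n$ are below $2^{t+1}\le2^{\max\mathcal T_{j-1}+1}$, so (9) follows.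

**Step 2: the other characters are equidistributed on $B_t$.** For $t\in\mathcal T_i$ and $\epsilon\in\{\pm1\}^i$ we claim
$$\#\{n\in B_t:\ \sigma_j(n)=\epsilon_j\text{ for }j\le i\}\ge2^{t-i-2}.\tag{10}$$
By (S3), $P_j<2^{\max\mathcal T_j+1}$, so (S2) gives $P_{j+1}\equiv1\pmod{8P_j}$ and hence $P_{j+1}>8P_j$. In particular the $P_j$ are distinct. Also $P_1\ge17$, the least prime that is $1$ modulo $8$. So
$$\prod_j\Bigl(1-\frac1{P_j}\Bigr)\ge1-\sum_j\frac1{P_j}\ge1-\frac1{17}\cdot\frac87\ge\frac12.$$
Let $q=P_1\cdots P_i$. The $2^t$ consecutive integers in $B_t$ contain $\lfloor2^t/q\rfloor$ disjoint complete residue systems modulo $q$. By the Chinese remainder theorem each contains exactly $\prod_{j\le i}\frac{P_j-1}2$ integers $n$ with $\sigma_j(n)=\epsilon_j$ for $j\le i$. Since $2^t\ge q$, we have $\lfloor2^t/q\rfloor\ge\frac{2^t}{2q}$. So the count is at least $2^{t-1-i}\prod_{j\le i}(1-\frac1{P_j})\ge2^{t-i-2}$. For $i=0$ the count is $2^t$. In the example above, $B_7$ contains one complete system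 modulo $73$, hence at least $36$ integers of each sign, while (10) asks for $16$.

**Step 3: the box.** We set up the model on integers. Let $\mathcal P$ be the set of primes $p<2^{t^*+1}$ other than $P_1,\dots,P_I$, and
$$G=\Bigl\{\prod_{p\in\mathcal P}p^{a_p}:0\le a_p<A\Bigr\},\qquad G'=\Bigl\{\prod_{p\in\mathcal P}p^{a_p}:0\le a_p<A-2t^*\Bigr\},$$
with $A>2t^*$ even and so large that $|G'|\ge\frac12|G|$. If $n<2^{t^*+1}$ is coprime to all $P_j$ and $g\in G'$, then $ng\in G$, because the exponents in $n$ are at most $t^*$.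

We claim that $\sigma$ is uniformly distributed on $\{\pm1\}^I$ both over $G$ and over $G'$. Elements of $G$ are coprime to the $P_j$, and $\sigma(g)$ depends only on the parities of the exponents $a_p$. Since $A$ and $A-2t^*$ are even, these parities are uniformly distributed over $(\mathbb Z/2)^{\mathcal P}$ on both sets. The map from parities to $\sigma$ is a homomorphism, so $\sigma$ is uniformly distributed on its image, a subgroup of $\{\pm1\}^I$. By (10) with $i=I$, $t=t^*$, every $\epsilon\in\{\pm1\}^I$ is $\sigma(n)$ for some $n\in B_{t^*}$. Such $n$ is coprime to all $P_j$, hence a product of primes in $\mathcal P$. So the image is all of $\{\pm1\}^I$.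

**Step 4: windows in the box.** For $X\in\mathbb Z$ let
$$E_X=\{g\in G:\ \log_2g\in[X,X+2),\ \sigma(g)=(1,\dots,1)\},$$
$$F_{t,X}=\{g\in G':\ \log_2g\in[X-t,X-t+1),\ \sigma_j(g)=1\text{ for all }j>i\}\qquad(t\in\mathcal T_i).$$
For fixed $X$ the sets $F_{t,X}$ are disjoint for distinct $t$. We claim
$$\#\{n\in B_t:\ ng\in E_X\}\ge2^{t-i-2}\qquad(g\in F_{t,X},\ t\in\mathcal T_i).\tag{11}$$
By (10) it suffices to see that $ng\in E_X$ whenever $n\in B_t$ and $\sigma_j(n)=\sigma_j(g)$ for $j\le i$. For such $n$: $\sigma_j(n)\ne0$ for $j\le i$, and $\sigma_j(n)=1$ for $j>i$ by (9), so $n$ is coprime to all $P_j$ and $ng\in G$. For $j\le i$, $\sigma_j(ng)=\sigma_j(g)^2=1$. For $j>i$, $\sigma_j(ng)=1\cdot1=1$. Finally $\log_2(ng)\in[X,X+2)$. This proves (11). In particular $E_X=\emptyset$ forces $F_{t,X}=\emptyset$ for all $t$.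

**Step 5: choice of the window.** We average over $X$. Each $g\in G$ lies in two windows $[X,X+2)$, so $\sum_X|E_X|=2\cdot2^{-I}|G|$ by Step 3. For $t\in\mathcal T_i$, $I-i$ signs are prescribed, so $\sum_X|F_{t,X}|=2^{i-I}|G'|$. Hence
$$\sum_X\sum_t|F_{t,X}|=\sum_i|\mathcal T_i|2^{i-I}|G'|\ge\frac14\Bigl(\sum_i2^i|\mathcal T_i|\Bigr)\cdot2\cdot2^{-I}|G|=\frac14\Bigl(\sum_i2^i|\mathcal T_i|\Bigr)\sum_X|E_X|.$$
Only finitely many $X$ have $E_X\ne\emptyset$, at least one does (as $1\in G$), and the other $X$ contribute zero to both sides. So there is $X$ with $E_X\ne\emptyset$ and $\sum_t|F_{t,X}|\ge\frac14(\sum_i2^i|\mathcal T_i|)|E_X|$. Fix it.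

**Step 6: transfer to $[0,1)$.** We replace each $g\in G$ by a set $D_g\subset[0,1)$ so that $S_n$ maps $D_g$ into $D_{ng}$. Let $\widetilde M=\prod_{p\in\mathcal P}p^A$, let $c$ be irrational, and choose $0<\ell<1$ with $\widetilde M\ell<\min_{g\ne g'\in G}\|(g-g')c\|$, where $\|\cdot\|$ is the distance to $\mathbb Z$. (If $|G|=1$, only $\ell<1$ is required.) Put
$$D_g=\{x:\ S_{\widetilde M/g}x\in[c,c+\ell)\bmod1\},\qquad|D_g|=\ell\qquad(g\in G).$$

The $D_g$ are disjoint. If $x\in D_g\cap D_{g'}$, multiplying the defining conditions by $g$ and $g'$ gives $\widetilde Mx\equiv g(c+\theta)\equiv g'(c+\theta')\pmod1$ with $0\le\theta,\theta'<\ell$. Thus $(g-g')c\equiv g'\theta'-g\theta$, and both $g\theta$ and $g'\theta'$ lie in $[0,\widetilde M\ell)$. So $\|(g-g')c\|\le\widetilde M\ell$, and $g=g'$.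

If $x\in D_g$ and $ng\in G$, then $S_{\widetilde M/(ng)}S_nx=S_{\widetilde M/g}x\in[c,c+\ell)\bmod1$, so $S_nx\in D_{ng}$.

Put $E=\bigcup_{g\in E_X}D_g$ and $H_t=\bigcup_{g\in F_{t,X}}D_g$. Then $|E|=\ell|E_X|>0$, $|H_t|=\ell|F_{t,X}|$, and the $H_t$ are disjoint. If $x\in D_g$ with $g\in F_{t,X}$, $t\in\mathcal T_i$, then by (11) at least $2^{t-i-2}$ of the $n\in B_t$ satisfy $S_nx\in D_{ng}\subset E$, so $A_t\mathbf 1_E(x)\ge2^{-i-2}$. The bound on $\sum_t|H_t|$ is Step 5 multiplied by $\ell$. $\square$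

## One threshold: Theorem 2

**Part (i).** We verify the hypothesis of Lemma 2 with $I=0$. Given $R>0$, choose $\delta>0$ and a finite $\mathcal T_0\subset\{t:w_t\ge\delta\}$ with $\delta|\mathcal T_0|\ge16R$. Let $E,H_t$ be as in Proposition 3 with $I=0$, and put $g=\frac4\delta\mathbf 1_E$. On $H_t$ we have $w_tA_tg\ge\delta\cdot\frac4\delta\cdot\frac14=1$. The $H_t$ are disjoint, and
$$\sum_t|H_t|\ge\tfrac14|\mathcal T_0||E|=\frac{\delta|\mathcal T_0|}{16}\|g\|_1\ge R\|g\|_1.$$
Lemma 2 gives $f$.

**Part (ii).** Let $w$ be nonincreasing. If $\sup_ttw_t=\infty$, take $\delta=w_t$. Then $w_s\ge\delta$ for all $s\le t$, so $\delta\,\#\{s:w_s\ge\delta\}\ge t\,w_t$, and (i) applies. If $w_t\le c/t$ for $t\ge1$, then $|w_tA_tf|\le\frac ctA_t|f|\to0$ a.e. by Theorem 1. In particular $\sup_tw_tA_tf<\infty$ a.e. for every $f\in L^1$. $\blacksquare$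

## Many thresholds: Theorem 3

**Step 1: the weight.** We spread the weight over thresholds so that each single threshold sees only a bounded amount. For $k\ge1$ let
$$I_k=16k,\qquad e_0=0,\quad e_k=e_{k-1}+I_k+1,\qquad\delta_k=2^{-e_k},\qquad N_{k,i}=2^{e_k-i}\quad(0\le i\le I_k).$$
(In this section $I_k$ denotes these numbers, not the earlier sets of indices.) For $k=1,2,\dots$ choose separated families $\mathcal T_{k,0},\dots,\mathcal T_{k,I_k}$ with $|\mathcal T_{k,i}|=N_{k,i}$, each family beyond the previous one. Put $w_t=2^{i-e_k}$ for $t\in\mathcal T_{k,i}$, and $w_t=2^{-t}$ for all other $t$.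

**Step 2: $\sup_\delta\delta\,\#\{t:w_t\ge\delta\}<\infty$.** For fixed $k$ the exponents $e_k-i$ run through $e_{k-1}+1,\dots,e_k$. So each $a\ge0$ equals $e_k-i$ for at most one pair $(k,i)$, and then $N_{k,i}=2^a$. Therefore
$$\#\{t:w_t\ge2^{-a}\}\le\sum_{b\le a}2^b+(a+1)\le2^{a+1}+a+1\qquad(a\ge0),$$
where $a+1$ accounts for the $t\le a$ with $w_t=2^{-t}$. If $0<\delta\le1$, choose $a\ge0$ with $2^{-a}\le\delta<2^{1-a}$. Then $\delta\,\#\{w_t\ge\delta\}\le2^{1-a}(2^{a+1}+a+1)\le6$. If $\delta>1$ the set is empty, because $w\le1$.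

**Step 3: divergence.** We verify the hypothesis of Lemma 2. For given $k$ take $E,H_t$ from Proposition 3 for the $k$-th family and put $g=\frac4{\delta_k}\mathbf 1_E$. On $H_t$ with $t\in\mathcal T_{k,i}$,
$$w_tA_tg\ge2^i\delta_k\cdot\frac4{\delta_k}\cdot2^{-i-2}=1.$$
The $H_t$ are disjoint, $|E|=\frac{\delta_k}4\|g\|_1$, and $2^iN_{k,i}=2^{e_k}$ for every $i$, so
$$\sum_t|H_t|\ge\frac14\sum_{i=0}^{I_k}2^iN_{k,i}\,|E|=\frac{\delta_k}{16}(I_k+1)2^{e_k}\|g\|_1=\frac{I_k+1}{16}\|g\|_1\ge k\|g\|_1.$$
As $k$ is arbitrary, Lemma 2 gives $f\in L^1$ with $\sup_tw_tA_tf=\infty$ a.e.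

**Step 4: the rearrangement.** By Step 2, $\{t:w_t\ge\delta\}$ is finite for each $\delta>0$, so the nonincreasing rearrangement $w^*_0\ge w^*_1\ge\cdots$ is defined. Taking $\delta=w^*_t$, at least $t+1$ of the weights are $\ge\delta$, so $(t+1)w^*_t\le6$, and in particular $w^*_t\le6/t$ for $t\ge1$. By Theorem 2(ii), no $f\in L^1$ has $\sup_tw^*_tA_tf=\infty$ a.e. $\blacksquare$
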